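\title{Eigenvalues of complete Bernstein functions of the Laplacian in an interval}

\begin{abstract}
Let $\psi$ be an unbounded complete Bernstein function and let $\lambda_n$ be the eigenvalues of $\psi(-\Delta)$ in the interval $(-a,a)$ with zero exterior condition. It is known that $\lambda_n=\psi(\mu_n^2)+O(1/n)$ when $\xi\psi'(\xi)\to\infty$, where $\mu_n$ solves $a\mu_n+\vartheta_{\mu_n}=n\pi/2$ with an explicit phase $\vartheta_\mu$, and it was conjectured that the growth condition can be dropped. We prove the conjecture with error $O(n^{-2})$ and determine the leading term of the error: it alternates in sign and is proportional to the jump density of the operator at distance $2a$. For rational $\psi$ the eigenvalue problem reduces to an exact quantization condition with an explicitly small correction; a homotopy to $-\Delta$ numbers the eigenvalues; all bounds are uniform and pass to general $\psi$ by approximation.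
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operator}

A function $\psi:(0,\infty)\to[0,\infty)$ is a \emph{complete Bernstein function} if
\begin{equation}\label{eq:cbf}
\psi(\xi)=c+b\xi+\int_0^\infty(1-e^{-t\xi})\,m(t)\,dt ,
\end{equation}
where $b,c\ge0$, the density $m$ is completely monotone (that is, $(-1)^km^{(k)}\ge0$ for all $k\ge0$), and $\int_0^\infty\min(1,t)\,m(t)\,dt<\infty$. Two examples accompany us throughout: $\psi(\xi)=\xi^{\alpha/2}$ with $\alpha\in(0,2)$, where $m(t)$ is a multiple of $t^{-1-\alpha/2}$, and $\psi(\xi)=\log(1+\xi)$, where $m(t)=e^{-t}/t$. We assume that $\psi$ is non-constant and that $\psi(\xi)\to\infty$ as $\xi\to\infty$.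

The operator $\psi(-\Delta)$ on $\mathbb{R}$ is the Fourier multiplier with symbol $\psi(\xi^2)$. Fix $a>0$ and let $D=(-a,a)$. The operator $\psi(-\Delta)$ \emph{in $D$ with zero exterior condition} is the self-adjoint operator on $L^2(D)$ associated with the quadratic form
\[
\mathcal{E}(f,f)=\frac1{2\pi}\int_{-\infty}^\infty\psi(\xi^2)\,|\hat f(\xi)|^2\,d\xi,\qquad \hat f(\xi)=\int e^{-i\xi x}f(x)\,dx,
\]
whose domain consists of the $f\in L^2(\mathbb{R})$ that vanish outside $D$ and satisfy $\mathcal{E}(f,f)<\infty$. Because $\psi$ is unbounded, the spectrum is discrete (Section~\ref{sec:form}); we denote the eigenvalues, repeated according to multiplicity, by $0<\lambda_1\le\lambda_2\le\dots$.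

Complete monotonicity of $m$ enters through one formula. By Bernstein's theorem, a completely monotone function is the Laplace transform of a nonnegative measure on $[0,\infty)$. The measure of $m$ has no atom at $0$, since $\int_1^\infty m<\infty$, so we may write $m(t)=\int_{(0,\infty)}e^{-t\tau}\tau\,\sigma(d\tau)$. As $\int_0^\infty(1-e^{-t\xi})e^{-t\tau}\tau\,dt=\frac{\xi}{\xi+\tau}$, the function $\psi_0=\psi-c$ satisfies
\begin{equation}\label{eq:stieltjes}
\psi_0(\xi)=b\xi+\int_{(0,\infty)}\frac{\xi}{\xi+\tau}\,\sigma(d\tau),\qquad \int\frac{\sigma(d\tau)}{1+\tau}<\infty .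
\end{equation}
The \emph{jump density} of $\psi(-\Delta)$ is
\begin{equation}\label{eq:J}
J(x)=\int_0^\infty\frac{e^{-x^2/4t}}{\sqrt{4\pi t}}\,m(t)\,dt=\frac12\int\sqrt\tau\,e^{-\sqrt\tau|x|}\,\sigma(d\tau);
\end{equation}
the two expressions agree because $\int_0^\infty(4\pi t)^{-1/2}e^{-x^2/4t}e^{-t\tau}dt$ and $\frac{1}{2\sqrt\tau}e^{-\sqrt\tau|x|}$ both have Fourier transform $\frac1{\tau+\xi^2}$. From \eqref{eq:stieltjes} one gets $\psi(\xi^2)=c+b\xi^2+\int_{\mathbb R}(1-\cos\xi x)J(x)\,dx$, and then Plancherel's theorem gives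
\[
\mathcal{E}(f,f)=c\|f\|^2+b\|f'\|^2+\frac12\iint|f(x)-f(y)|^2J(x-y)\,dx\,dy .
\]
Thus $J(x-y)$ measures how strongly the operator couples the points $x$ and $y$; in particular $J(2a)$ is the coupling between the two endpoints of $D$.

\subsection{The expected asymptotics}

If $\psi(\xi)=c+b\xi$, the operator is local, the eigenfunctions are $\sin(\mu(a-x))$ with $\mu=\frac{n\pi}{2a}$, and $\lambda_n=\psi(\mu^2)$. In general the symbol still assigns the value $\psi(\mu^2)$ to the frequency $\mu$, so one expects an eigenfunction to be close to a sine wave of frequency $\mu$ inside $D$. What changes is the position of the wave relative to an endpoint: at distance $r$ from it the wave looks like $\sin(\mu r+\vartheta_\mu)$, with a phase shift $\vartheta_\mu$ that depends only on $\psi$ and $\mu$. The waves coming from the two endpoints fit together if $2a\mu+2\vartheta_\mu$ is a multiple of $\pi$. The phase shift is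
\begin{equation}\label{eq:phase}
\vartheta_\mu=\frac1\pi\int_0^\infty\frac{\mu}{s^2-\mu^2}\,\log\frac{\psi'(\mu^2)(\mu^2-s^2)}{\psi(\mu^2)-\psi(s^2)}\,ds\in[0,\tfrac\pi2),\qquad\mu>0;
\end{equation}
Remark~\ref{rem:halfline} confirms this interpretation for rational $\psi$. The logarithm compares the slope of $\psi$ at $\mu^2$ with the slopes of chords, so $\vartheta_\mu$ measures the curvature of $\psi$ near $\mu^2$: it vanishes for $\psi(\xi)=c+b\xi$ and equals $\frac{(2-\alpha)\pi}8$ for $\psi(\xi)=\xi^{\alpha/2}$ (Example~\ref{ex:power}). Put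
\[
\Theta(\mu)=a\mu+\vartheta_\mu ,
\]
and let $\mu_n>0$ be the solution of $\Theta(\mu_n)=\frac{n\pi}2$, that is, $\mu_n=\frac{n\pi}{2a}-\frac1a\vartheta_{\mu_n}$. It is known that
\begin{equation}\label{eq:star}
\lambda_n=\psi(\mu_n^2)+O(\tfrac1n)\qquad(n\to\infty)
\end{equation}
under the moderate growth condition $\lim_{\xi\to\infty}\xi\psi'(\xi)=\infty$. For $\psi(\xi)=\xi^{\alpha/2}$ this reads $\lambda_n=(\frac{n\pi}{2a}-\frac{(2-\alpha)\pi}{8a})^\alpha+O(\frac1n)$. The conjecture posed in \cite{KKM} is that \eqref{eq:star} holds for every $\psi$ as above, with a constant that may depend on $a$ and $\psi$. The function $\log(1+\xi)$, for which $\xi\psi'(\xi)\to1$, is not covered by the growth condition.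

It helps to see what the growth condition means. By Lemmas~\ref{lem:basic} and~\ref{lem:phase} below, $\Theta'(\mu)\to a$ as $\mu\to\infty$, so $\mu_{n+1}-\mu_n\to\frac\pi{2a}$ and, by the mean value theorem,
\begin{equation}\label{eq:gap}
\psi(\mu_{n+1}^2)-\psi(\mu_n^2)\sim\frac\pi a\,\mu_n\psi'(\mu_n^2)=\frac\pi a\,\frac{\mu_n^2\psi'(\mu_n^2)}{\mu_n}.
\end{equation}
Since $\mu_n\sim\frac{n\pi}{2a}$, the growth condition makes these gaps of larger order than $1/n$. For $\log(1+\xi)$ the gaps are $\sim2/n$, and knowing that some eigenvalue lies within $O(1/n)$ of $\psi(\mu_n^2)$ does not tell which one. A proof for general $\psi$ therefore needs an error that is small compared with \eqref{eq:gap}, and a way to number the eigenvalues.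

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\psi$ be a non-constant complete Bernstein function with $\psi(\xi)\to\infty$ as $\xi\to\infty$, and let $a>0$. There is $n_0=n_0(a,\psi)\ge2$ such that for all $n\ge n_0$ the solution $\mu_n$ is unique, $\lambda_n$ is simple, its eigenfunction is even for odd $n$ and odd for even $n$, and
\[
|\lambda_n-\psi(\mu_n^2)|\le\frac{60\,\psi_0(a^{-2})}{a^2}\,\frac{\psi'(\mu_n^2)}{\psi_0(\mu_n^2)}\le\frac{100\,\psi_0(a^{-2})}{n^2}.
\]
In particular \eqref{eq:star} holds, with $O(n^{-2})$ in place of $O(n^{-1})$.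
\end{theorem}

The finitely many $n<n_0$ affect only the constant in $O(n^{-2})$, whichever solution $\mu_n$ is chosen, because every solution lies in $(0,\frac{n\pi}{2a}]$. The first bound is smaller than the gap \eqref{eq:gap} by a factor of order $1/(\mu_n\psi_0(\mu_n^2))\to0$, however slowly $\psi$ grows.

\begin{theorem}\label{thm:sharp}
For every $\psi$ and $a$ as in Theorem~\ref{thm:main},
\[
\lambda_n=\psi(\mu_n^2)+(-1)^n\Big(\frac{2J(2a)}{a}+o(1)\Big)\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)}\qquad(n\to\infty).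
\]
Here $J(2a)>0$ unless $\psi(\xi)=c+b\xi$, in which case $\lambda_n=\psi(\mu_n^2)$ exactly. For $\psi(\xi)=\xi^{\alpha/2}$, $\alpha\in(0,2)$, this reads
\[
\lambda_n=\mu_n^\alpha+(-1)^n\Big(\frac{\alpha J(2a)}a+o(1)\Big)\mu_n^{-2}\quad\text{with }J(2a)>0,
\]
so the order $n^{-2}$ in Theorem~\ref{thm:main} cannot be improved. For $\psi(\xi)=\log(1+\xi)$ one has $J(x)=e^{-|x|}/|x|$ and
\[
\lambda_n=\log(1+\mu_n^2)+(-1)^n\,\frac{e^{-2a}+o(1)}{2a^2\mu_n^2\log\mu_n}.
\]
\end{theorem}

The equation for $\mu_n$ treats the two endpoints as independent. Theorem~\ref{thm:sharp} says that the first thing it misses is their direct coupling $J(2a)$, which acts with opposite signs on even and odd eigenfunctions.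

\subsection{Method}

Formula \eqref{eq:stieltjes} shows that $\psi_0$ is a limit of rational functions with negative poles. For rational $\psi$ the eigenfunctions are finite sums of exponentials, and $\psi(\mu^2)$ is an eigenvalue exactly when $\Theta(\mu)+\delta(\mu)\in\frac\pi2\mathbb{Z}$ for an explicit correction $\delta$ (Section~\ref{sec:rational}; the case of one pole is solved by hand in Section~\ref{sec:onepole}). Section~\ref{sec:small} bounds $\delta$ by a quantity that depends on $\psi$ only through $\psi(a^{-2})/\psi(\mu^2)$, not through the number or position of the poles. In Section~\ref{sec:count} we deform $\psi$ to $\xi$; no eigenvalue can cross the points where $\Theta$ is halfway between two multiples of $\frac\pi2$, and this transfers the numbering from $-\Delta$. Section~\ref{sec:general} passes to the limit and proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} identifies the leading term of $\delta$.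

\section{Preliminaries}\label{sec:prelim}

Replacing $\psi$ by $\psi-c$ shifts all $\lambda_n$ and $\psi(\mu_n^2)$ by $c$ and changes neither $\vartheta_\mu$ nor $J$. In Theorem~\ref{thm:sharp} it multiplies the last factor by $\psi(\mu_n^2)/\psi_0(\mu_n^2)=1+o(1)$. So we assume $c=0$ from now on, and we call a non-constant complete Bernstein function with $c=0$ \emph{normalized}. We write $A=a^{-2}$.

\subsection{Inequalities for $\psi$}

\begin{lemma}\label{lem:basic}
Let $\psi$ be normalized and $q(\xi)=\xi\psi''(\xi)/\psi'(\xi)$. Then $\psi'>0$, $\psi$ is concave, $\psi(r\xi)\le r\psi(\xi)$ for $r\ge1$, $\xi\psi'\le\psi$, and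
\begin{equation}\label{eq:q}
-2\le q\le0,\qquad|\xi q'(\xi)|\le6 .
\end{equation}
The function $\xi^2\psi'(\xi)$ is nondecreasing. If $\zeta_n/\xi_n\to1$, then $\psi(\zeta_n)/\psi(\xi_n)\to1$ and $\psi'(\zeta_n)/\psi'(\xi_n)\to1$.
\end{lemma}

\begin{proof}
By \eqref{eq:stieltjes}, $\psi(\xi)/\xi=b+\int\frac{\sigma(d\tau)}{\xi+\tau}$ is nonincreasing, which gives $\psi(r\xi)\le r\psi(\xi)$ and $\xi\psi'\le\psi$. Moreover
\[
\psi'=b+\int\frac{\tau\,\sigma(d\tau)}{(\xi+\tau)^2},\qquad-\psi''=\int\frac{2\tau\,\sigma(d\tau)}{(\xi+\tau)^3},\qquad\psi'''=\int\frac{6\tau\,\sigma(d\tau)}{(\xi+\tau)^4},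
\]
and $\psi'>0$ since $b$ and $\sigma$ do not both vanish. Using $\frac\xi{\xi+\tau}\le1$ we get $0\le-\xi\psi''\le2\psi'$ and $0\le\xi^2\psi'''\le6\psi'$. Hence $q\in[-2,0]$, and $\xi q'=(q-q^2)+\xi^2\psi'''/\psi'$ is the sum of a number in $[-6,0]$ and a number in $[0,6]$. Next, $(\xi^2\psi')'=\xi\psi'(2+q)\ge0$. The last claim holds because $|\xi(\log\psi)'|\le1$ and $|\xi(\log\psi')'|=|q|\le2$.
\end{proof}

\subsection{The phase}

Substituting $s=\mu u$ in \eqref{eq:phase} gives
\begin{equation}\label{eq:W}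
\vartheta_\mu=\frac1\pi\int_0^\infty\frac{W(\mu^2,u^2)}{u^2-1}\,du,\qquad W(M,v)=\log\frac{\psi'(M)M(1-v)}{\psi(M)-\psi(Mv)} .
\end{equation}
All bounds on $\vartheta$ come from comparing $W$ with $\log u$ and from
\begin{equation}\label{eq:logint}
\int_0^1\frac{\log u}{u^2-1}\,du=\int_1^\infty\frac{\log u}{u^2-1}\,du=\frac{\pi^2}8 ,
\end{equation}
where the first integral equals $\sum_{k\ge0}\int_0^1u^{2k}(-\log u)\,du=\sum_{k\ge0}(2k+1)^{-2}$ and the substitution $u\mapsto1/u$ turns it into the second. We need three properties: $\vartheta$ is bounded, it varies slowly, and it depends continuously on $\psi$; the first two with constants independent of $\psi$.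

\begin{lemma}\label{lem:phase}
Let $\psi$ be normalized.
\begin{itemize}
\item[(a)] $0\le\frac{W(M,u^2)}{u^2-1}<\frac{2\log u}{u^2-1}$ for $u\ne1$, and $0\le\vartheta_\mu<\frac\pi2$.
\item[(b)] $\mu\mapsto\vartheta_\mu$ is $C^1$ and $|\mu\frac{d}{d\mu}\vartheta_\mu|\le6\pi$. Hence $\frac a2\le\Theta'(\mu)\le\frac{3a}2$ for $a\mu\ge12\pi$, and $\Theta'(\mu)\to a$ as $\mu\to\infty$.
\item[(c)] For $\theta\ge12\pi+\frac\pi2$ the equation $\Theta(\mu)=\theta$ has exactly one solution $\mu>0$, and $\theta-\frac\pi2<a\mu\le\theta$.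
\item[(d)] Let $\psi_k$ be normalized, with phases $\vartheta^{(k)}$ and $\Theta_k(\mu)=a\mu+\vartheta^{(k)}_\mu$, and let $\psi_k\to\psi$ pointwise on $(0,\infty)$. If $x_k\to x>0$, then $\psi_k(x_k)\to\psi(x)$, $\psi_k'(x_k)\to\psi'(x)$ and $\vartheta^{(k)}_{x_k}\to\vartheta_x$. For $\theta$ as in \textup{(c)}, the solutions of $\Theta_k(\mu)=\theta$ converge to the solution of $\Theta(\mu)=\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:stieltjes},
\[
\frac{\psi(M)-\psi(Mv)}{M(1-v)}=b+\int\frac{\tau}{(M+\tau)^2}\cdot\frac{M+\tau}{Mv+\tau}\,\sigma(d\tau),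
\]
and $\frac{M+\tau}{Mv+\tau}$ lies strictly between $1$ and $1/v$. Comparing with the formula for $\psi'(M)$, we get $0\le W<\log v$ for $v>1$ and $\log v<W\le0$ for $v<1$. With $v=u^2$ this is the first claim, and \eqref{eq:logint} gives $0\le\vartheta_\mu<\frac1\pi\cdot2\cdot\frac{\pi^2}4=\frac\pi2$.

(b) Let $\phi(\xi)=\xi\psi'(\xi)$, so $\phi'=\psi'(1+q)$. Differentiating $W$ and using Cauchy's mean value theorem,
\[
M\partial_MW=1+q(M)-\frac{\phi(M)-\phi(Mv)}{\psi(M)-\psi(Mv)}=q(M)-q(\zeta)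
\]
for some $\zeta$ between $M$ and $Mv$. By \eqref{eq:q}, $|M\partial_MW|\le6|\log v|=12|\log u|$. Since $\frac{\log u}{u^2-1}$ is integrable, we may differentiate \eqref{eq:W} under the integral, and the derivative is continuous by dominated convergence. As $\mu\frac d{d\mu}=2M\frac d{dM}$ for $M=\mu^2$, we obtain $|\mu\frac d{d\mu}\vartheta_\mu|\le\frac2\pi\cdot12\cdot\frac{\pi^2}4=6\pi$.

(c) By (a), every solution satisfies $\theta-\frac\pi2<a\mu\le\theta$, so it lies in $[12\pi/a,\infty)$, where $\Theta$ is strictly increasing by (b). A solution exists because $\Theta<\theta$ at $a\mu=\theta-\frac\pi2$ and $\Theta\ge\theta$ at $a\mu=\theta$.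

(d) For $0<h<x$ and large $k$, monotonicity gives $\psi_k(x-h)\le\psi_k(x_k)\le\psi_k(x+h)$; letting $k\to\infty$ and then $h\to0$ yields $\psi_k(x_k)\to\psi(x)$. For $0<h<x/2$, concavity gives
\[
\frac{\psi_k(x_k+h)-\psi_k(x_k)}h\le\psi_k'(x_k)\le\frac{\psi_k(x_k)-\psi_k(x_k-h)}h ,
\]
and the same double limit yields $\psi_k'(x_k)\to\psi'(x)$. Applying both facts at $x_k^2$ and $x_k^2u^2$, the functions $W_k$ of $\psi_k$ satisfy $W_k(x_k^2,u^2)\to W(x^2,u^2)$ for $u\ne1$, and (a) provides the dominating function in \eqref{eq:W}. Finally, the solutions of $\Theta_k(\mu)=\theta$ lie in the compact interval $[(\theta-\frac\pi2)/a,\theta/a]$, and each limit point solves $\Theta(\mu)=\theta$, which has only one solution.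
\end{proof}

\begin{example}\label{ex:power}
For $\psi(\xi)=\xi^{\alpha/2}$ we have $W=\log\frac{\alpha(1-u^2)}{2(1-u^\alpha)}=:W(u)$ and $W(1/u)=W(u)-(2-\alpha)\log u$. Substituting $u\mapsto1/u$ in the part of \eqref{eq:W} over $(1,\infty)$, the terms with $W$ cancel, and $\vartheta_\mu=\frac{2-\alpha}\pi\int_0^1\frac{\log u}{u^2-1}du=\frac{(2-\alpha)\pi}8$.
\end{example}

\subsection{The quadratic form}\label{sec:form}

Let $\psi$ be normalized. The form domain is a closed subspace of the Hilbert space of $f\in L^2(\mathbb{R})$ with $\int(1+\psi(\xi^2))|\hat f|^2<\infty$, so it is complete in the form norm $(\|f\|^2+\mathcal{E}(f,f))^{1/2}$. It contains $C_c^\infty(D)$, because $\psi(\xi^2)\le\psi(1)(1+\xi^2)$ by Lemma~\ref{lem:basic}. So $\mathcal{E}$ is a closed, densely defined form and defines a self-adjoint operator; $f\ne0$ is an eigenfunction for $\lambda$ if and only if $f$ is in the form domain and $\mathcal{E}(f,h)=\lambda\langle f,h\rangle$ for all $h$ in the form domain.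 The next lemma is the first place where $\psi\to\infty$ is needed.

\begin{lemma}\label{lem:compact}
Let $\psi_k,\psi$ be normalized, with forms $\mathcal{E}_k,\mathcal{E}$, let $\psi_k\to\psi$ pointwise, and let $\psi$ be unbounded. Let $f_k$ vanish outside $D$, with $\|f_k\|^2+\mathcal{E}_k(f_k,f_k)\le C$. Then a subsequence of $(f_k)$ converges in $L^2$. If $f_k\to f$ in $L^2$, then $f$ is in the domain of $\mathcal{E}$ and $\mathcal{E}(f,f)\le\liminf_k\mathcal{E}_k(f_k,f_k)$.
\end{lemma}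

\begin{proof}
Pass to a subsequence with $f_k\to f$ weakly in $L^2(D)$. Testing against $e^{i\xi x}\in L^2(D)$ shows that $\hat f_k\to\hat f$ pointwise and $|\hat f_k|\le\sqrt{2aC}$, so $\hat f_k\to\hat f$ in $L^2(-R,R)$ for each $R$. Given $Q>0$, choose $R$ with $\psi(R^2)>Q$. For large $k$ and $|\xi|\ge R$ we have $\psi_k(\xi^2)\ge\psi_k(R^2)\ge Q$, so $\int_{|\xi|>R}|\hat f_k|^2\le2\pi C/Q$, and the same bound holds for $\hat f$ by Fatou's lemma. As $Q$ is arbitrary, $f_k\to f$ in $L^2$. The last claim is Fatou's lemma for $\psi_k(\xi^2)|\hat f_k(\xi)|^2\to\psi(\xi^2)|\hat f(\xi)|^2$.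
\end{proof}

With $\psi_k=\psi$, the lemma says that the form domain embeds compactly in $L^2(D)$. Hence the spectrum consists of eigenvalues $\lambda_1\le\lambda_2\le\dots\to\infty$, given by the min--max principle
\[
\lambda_n=\min_{\dim L=n}\ \max_{f\in L,\ \|f\|=1}\mathcal{E}(f,f),
\]
with $L$ ranging over subspaces of the form domain. (For bounded $\psi$ the operator is bounded and its eigenvalues cannot tend to infinity.) Since $\psi>0$ on $(0,\infty)$, $\mathcal{E}(f,f)=0$ forces $f=0$, so $\lambda_1>0$, and every eigenvalue has the form $\psi(\mu^2)$ for a unique $\mu>0$. The form is invariant under $x\mapsto-x$, so each eigenspace is spanned by functions of \emph{parity} $\varepsilon=\pm1$, meaning $f(-x)=\varepsilon f(x)$.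

\section{Rational symbols: an exact quantization condition}\label{sec:rational}

In Sections~\ref{sec:rational}--\ref{sec:count}, $\psi$ is \emph{rational}, by which we mean
\begin{equation}\label{eq:rational}
\psi(\xi)=b\xi+\sum_{l=1}^Nw_l\frac{\xi}{\xi+s_l^2},\qquad b>0,\quad w_l>0,\quad0<s_1<\dots<s_N,\quad N\ge0 .
\end{equation}
We insist on $b>0$: it makes $\psi$ unbounded, makes the form domain $H^1_0(D)$, and provides the root $\kappa_N$ below. For $N=0$ all sums below are empty and all products equal $1$.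

\subsection{Eigenfunctions are exponential sums}

Fix $\mu>0$ and $\lambda=\psi(\mu^2)$. As a rational function on the real line, $\psi$ increases from $-\infty$ to $+\infty$ on each of the $N+1$ intervals into which the poles $-s_l^2$ divide $\mathbb{R}$. So the polynomial $P(\xi)=(\psi(\xi)-\lambda)\prod_l(\xi+s_l^2)$, of degree $N+1$ with leading coefficient $b$, has one simple root in each interval: $\mu^2$ in the rightmost one, and $-\kappa_1^2,\dots,-\kappa_N^2$ in the others, where
\begin{equation}\label{eq:interlace}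
s_1<\kappa_1<s_2<\kappa_2<\dots<s_N<\kappa_N,\qquad P(\xi)=b(\xi-\mu^2)\prod_j(\xi+\kappa_j^2).
\end{equation}
Let $\mathcal{B}=\{\pm i\mu,\pm\kappa_1,\dots,\pm\kappa_N\}$ be the set of the $2N+2$ solutions of $\psi(-\beta^2)=\lambda$. We use the distance $r=a-x$ to the right endpoint as variable.

\begin{lemma}\label{lem:expsum}
A function $f$ is an eigenfunction for $\lambda=\psi(\mu^2)$ of parity $\varepsilon$ if and only if $f(a-r)=g(r)=\sum_{\beta\in\mathcal{B}}C_\beta e^{\beta r}$ for $0<r<2a$, where the $C_\beta$ are not all zero and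
\begin{align}
C_{-\beta}&=\varepsilon e^{2a\beta}C_\beta\qquad(\beta\in\mathcal{B}),\label{eq:sym}\\
\sum_\beta C_\beta&=0,\qquad\sum_\beta\frac{C_\beta}{s_l+\beta}=0\qquad(1\le l\le N).\label{eq:bdry}
\end{align}
\end{lemma}

\begin{proof}
Since $b\xi^2\le\psi(\xi^2)\le b\xi^2+\sum_lw_l$, the form domain is $H^1_0(D)$. Let $e_s(x)=\frac s2e^{-s|x|}$, with Fourier transform $\frac{s^2}{s^2+\xi^2}$. Then $\mathcal{E}(f,f)=b\|f'\|^2+\sum_lw_l\langle f-e_{s_l}*f,f\rangle$, and as $C_c^\infty(D)$ is dense in $H_0^1(D)$, a function $f\in H_0^1(D)\setminus\{0\}$ is an eigenfunction for $\lambda$ if and only if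
\begin{equation}\label{eq:eigen}
-bf''+\sum_lw_l(f-e_{s_l}*f)=\lambda f
\end{equation}
in the sense of distributions on $D$. From $(s^2-\partial^2)(e_s*f)=s^2f$ we get $(s^2-\partial^2)(f-e_s*f)=-\partial^2f$, so applying $\prod_l(s_l^2-\partial^2)$ to \eqref{eq:eigen} gives $P(-\partial^2)f=0$ in $D$. A distributional solution of a linear ordinary differential equation with constant coefficients is a classical solution, and the characteristic roots are the distinct numbers $\beta\in\mathcal{B}$. So every eigenfunction is an exponential sum $g$.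

It remains to decide which exponential sums are eigenfunctions of parity $\varepsilon$. Parity means $g(2a-r)=\varepsilon g(r)$, which is \eqref{eq:sym} by comparison of coefficients. Given parity, membership in $H_0^1(D)$ means $g(0)=0$, the first condition in \eqref{eq:bdry}. For $0<r<2a$ and $s\ne\pm\beta$, integrating over $(0,r)$ and $(r,2a)$ separately gives
\begin{equation}\label{eq:conv}
\frac s2\int_0^{2a}e^{-s|r-z|}e^{\beta z}dz=\frac{s^2e^{\beta r}}{s^2-\beta^2}-\frac s2\Big[\frac{e^{-sr}}{s+\beta}+\frac{e^{s(r-2a)}e^{2a\beta}}{s-\beta}\Big].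
\end{equation}
Insert this in \eqref{eq:eigen}. The terms $e^{\beta r}$ cancel, because $-b\beta^2+\sum_lw_l\big(1-\frac{s_l^2}{s_l^2-\beta^2}\big)=\psi(-\beta^2)=\lambda$. What is left is a linear combination of the independent functions $e^{\pm s_lr}$, so \eqref{eq:eigen} holds if and only if $\sum_\beta\frac{C_\beta}{s_l+\beta}=0$ and $\sum_\beta\frac{C_\beta e^{2a\beta}}{s_l-\beta}=0$ for all $l$. By \eqref{eq:sym} the second sum is $\varepsilon\sum_\beta\frac{C_{-\beta}}{s_l-\beta}$, which is $\varepsilon$ times the first.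
\end{proof}

Conditions \eqref{eq:bdry} do not involve $a$: they describe one endpoint. Condition \eqref{eq:sym} couples the two endpoints.

\subsection{One pole, by hand}\label{sec:onepole}

Let $\psi(\xi)=b\xi+w\frac\xi{\xi+s^2}$, so that $J(x)=\frac{ws}2e^{-s|x|}$, and write $\kappa=\kappa_1>s$ and $E=e^{-2a\kappa}<1$. By \eqref{eq:sym}, $C_\kappa=\varepsilon EC_{-\kappa}$ and $|C_{i\mu}|=|C_{-i\mu}|$. If $C_{\pm i\mu}=0$, then $g(0)=(1+\varepsilon E)C_{-\kappa}=0$ forces $g=0$. So after normalization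
\[
g(r)=\sin(\mu r+\chi)-Ge^{-\kappa r}-\varepsilon EGe^{\kappa r}
\]
with real $\chi$, and the sine has parity $\varepsilon$ about $r=a$ exactly when
\begin{equation}\label{eq:onepoleQ}
a\mu+\chi=\frac{k\pi}2\quad\text{with }(-1)^{k-1}=\varepsilon .
\end{equation}
The two conditions \eqref{eq:bdry} read
\[
\sin\chi=(1+\varepsilon E)G,\qquad\frac{s\sin\chi-\mu\cos\chi}{s^2+\mu^2}+G\Big(\frac1{\kappa-s}-\frac{\varepsilon E}{\kappa+s}\Big)=0 .
\]
Here $\sin\chi\ne0$, since otherwise $G=0$ and $\cos\chi=0$. Eliminating $G$,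
\begin{equation}\label{eq:cot}
\mu\cot\chi=s+\frac{s^2+\mu^2}{1+\varepsilon E}\Big(\frac1{\kappa-s}-\frac{\varepsilon E}{\kappa+s}\Big)>0 .
\end{equation}
This determines $\chi$ modulo $\pi$, which is all that matters in \eqref{eq:onepoleQ}; take $\chi\in(0,\frac\pi2)$. So $\psi(\mu^2)$ is an eigenvalue of parity $\varepsilon$ if and only if \eqref{eq:onepoleQ} holds with this $\chi$.

If the far endpoint is ignored, that is, $E$ is replaced by $0$, then \eqref{eq:cot} gives an angle $\chi_0$ with $\tan\chi_0=\frac{\mu(\kappa-s)}{\mu^2+s\kappa}$, so $\chi_0=\arctan\frac\mu s-\arctan\frac\mu\kappa$. Lemma~\ref{lem:B} shows that $\chi_0=\vartheta_\mu$. Thus \eqref{eq:onepoleQ} is the equation $\Theta(\mu)+\delta=\frac{k\pi}2$ with $\delta=\chi-\chi_0$.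

Let $\mu\to\infty$. The equation $\psi(-\kappa^2)=\lambda$ is $\frac{w\kappa^2}{\kappa^2-s^2}-b\kappa^2=\lambda$. As $\lambda\to\infty$ it forces $\kappa\to s$, and then $\lambda(\kappa^2-s^2)\to ws^2$, that is, $\lambda(\kappa-s)\to\frac{ws}2$. Multiplying \eqref{eq:cot} by $(\kappa-s)/\mu^2$ gives $\frac{\kappa-s}\mu\cot\chi\to(1+\varepsilon e^{-2as})^{-1}$, and likewise $\frac{\kappa-s}\mu\cot\chi_0\to1$. Both angles tend to $0$, so
\[
\delta=\frac{\kappa-s}\mu\big(\varepsilon e^{-2as}+o(1)\big)=\varepsilon\,\frac{J(2a)+o(1)}{\mu\lambda}.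
\]
This is the mechanism behind both theorems. Three things are missing: a solution of the linear system for any $N$, a bound on $\delta$ that does not deteriorate as $N\to\infty$, and the relation between the integer $k$ and the index of the eigenvalue.

\subsection{The one-endpoint factor}

To solve \eqref{eq:bdry} for general $N$, encode the coefficients in the rational function
\[
\Phi(p)=\sum_{\beta\in\mathcal{B}}\frac{C_\beta}{p-\beta},
\]
the Laplace transform of $g$ continued to $r>0$. Then \eqref{eq:bdry} says that $\Phi(p)=O(p^{-2})$ at infinity and $\Phi(-s_l)=0$ for all $l$. The prescribed zeros $-s_l$ and the poles $-\kappa_l$ on the negative axis suggest splitting off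
\[
B(p)=\prod_{l=1}^N\frac{p+s_l}{p+\kappa_l}.
\]
Put $\rho_j=1/\psi'(-\kappa_j^2)>0$.

\begin{lemma}\label{lem:B}
The function $B$ is positive and nondecreasing on $[0,\infty)$, and
\begin{gather}
B(p)B(-p)=\prod_l\frac{s_l^2-p^2}{\kappa_l^2-p^2}=\frac{b(\mu^2+p^2)}{\lambda-\psi(-p^2)},\qquad B(0)^2=\frac{b\mu^2}\lambda,\label{eq:BB}\\
-\operatorname{Res}_{p=-\kappa_j}B=\frac{b(\mu^2+\kappa_j^2)\rho_j}{2\kappa_jB(\kappa_j)}>0,\label{eq:res}\\
\vartheta_\mu=\sum_l\Big(\arctan\frac\mu{s_l}-\arctan\frac\mu{\kappa_l}\Big)=\arg B(i\mu).\label{eq:argB}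
\end{gather}
\end{lemma}

\begin{proof}
Each factor of $B$ is positive and increasing on $[0,\infty)$, since $s_l<\kappa_l$. Identity \eqref{eq:BB} is \eqref{eq:interlace} at $\xi=-p^2$, and $\psi(0)=0$. The derivative of $p\mapsto\lambda-\psi(-p^2)$ at $-\kappa_j$ is $-2\kappa_j/\rho_j$, so taking residues at $-\kappa_j$ in \eqref{eq:BB} gives \eqref{eq:res}.

For \eqref{eq:argB}, we first show that for $\varsigma>0$
\begin{equation}\label{eq:arctan}
\frac1\pi\int_0^\infty\frac\mu{s^2-\mu^2}\log\frac{s^2+\varsigma^2}{\mu^2+\varsigma^2}\,ds=\arctan\frac\mu\varsigma .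
\end{equation}
Both sides tend to $0$ as $\varsigma\to\infty$; on the left by dominated convergence, since $\frac{s^2+\varsigma^2}{\mu^2+\varsigma^2}$ lies between $1$ and $s^2/\mu^2$. The $\varsigma$-derivative of the integrand is $\frac{-2\varsigma\mu}{(s^2+\varsigma^2)(\mu^2+\varsigma^2)}$, so the left side has derivative $\frac1\pi\cdot\frac{-2\varsigma\mu}{\mu^2+\varsigma^2}\cdot\frac\pi{2\varsigma}=-\frac\mu{\mu^2+\varsigma^2}$, which is the derivative of the right side. Now \eqref{eq:interlace} gives $\frac{\mu^2-s^2}{\psi(\mu^2)-\psi(s^2)}=\frac1b\prod_l\frac{s^2+s_l^2}{s^2+\kappa_l^2}$. The left side tends to $1/\psi'(\mu^2)$ as $s\to\mu$, so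
\[
\frac{\psi'(\mu^2)(\mu^2-s^2)}{\psi(\mu^2)-\psi(s^2)}=\prod_l\frac{s^2+s_l^2}{\mu^2+s_l^2}\cdot\frac{\mu^2+\kappa_l^2}{s^2+\kappa_l^2},
\]
and \eqref{eq:arctan} applied to each factor gives the first equality in \eqref{eq:argB}. The second holds because $\arg(i\mu+\varsigma)=\arctan\frac\mu\varsigma$.
\end{proof}

\begin{remark}\label{rem:halfline}
On the half-line $r>0$, formula \eqref{eq:conv} holds for $\operatorname{Re}\beta\le0$ with $2a$ replaced by $\infty$ and without its last term. So an exponential sum with $C_{\kappa_j}=0$ satisfies \eqref{eq:eigen} and $g(0)=0$ if and only if \eqref{eq:bdry} holds. The choice $\Phi(p)=B(p)/(p^2+\mu^2)$ satisfies \eqref{eq:bdry}, and its residues give $g(r)=\frac{|B(i\mu)|}\mu\sin(\mu r+\vartheta_\mu)-\sum_jG_je^{-\kappa_jr}$ with $G_j>0$ by \eqref{eq:res}. This is the sense in which $\vartheta_\mu$ is the phase shift created by one endpoint.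
\end{remark}

\subsection{Coupling the endpoints}

On the interval, growing exponentials $e^{\kappa_jr}$ are allowed, and \eqref{eq:sym} ties them to the decaying ones by the factors $e^{-2a\kappa_j}$. Define
\begin{equation}\label{eq:omega}
\omega_j=-e^{-2a\kappa_j}\frac{\operatorname{Res}_{p=-\kappa_j}B}{B(\kappa_j)}=e^{-2a\kappa_j}\frac{b(\mu^2+\kappa_j^2)\rho_j}{2\kappa_jB(\kappa_j)^2}>0,\qquad(Ty)_j=\sum_{i=1}^N\frac{\omega_iy_i}{\kappa_i+\kappa_j}.
\end{equation}
We regard $T$ as an operator on $\mathbb{C}^N$ with the norm $\|y\|_\omega^2=\sum_j\omega_j|y_j|^2$. Since $\frac1{\kappa_i+\kappa_j}=\int_0^\infty e^{-t\kappa_i}e^{-t\kappa_j}dt$, we have $\langle Ty,y\rangle_\omega=\int_0^\infty|\sum_i\omega_iy_ie^{-t\kappa_i}|^2dt\ge0$. So $T$ is self-adjoint and nonnegative, and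
\begin{equation}\label{eq:trace}
\|T\|\le\operatorname{Tr}T=\sum_j\frac{\omega_j}{2\kappa_j}.
\end{equation}
If $\|T\|<1$, let $y=(1-\varepsilon T)^{-1}\mathbf{1}\in\mathbb{R}^N$, where $\mathbf{1}=(1,\dots,1)$, and
\begin{equation}\label{eq:H}
H_\varepsilon(p)=1+\varepsilon\sum_j\frac{\omega_jy_j}{\kappa_j-p}.
\end{equation}

\begin{proposition}\label{prop:Q}
Suppose that $\|T\|<1$ and $|H_\varepsilon(i\mu)-1|<1$, and let $\delta_\varepsilon(\mu)=\arg H_\varepsilon(i\mu)\in(-\frac\pi2,\frac\pi2)$. Then $\psi(\mu^2)$ is an eigenvalue with an eigenfunction of parity $\varepsilon$ if and only if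
\[
\Theta(\mu)+\delta_\varepsilon(\mu)=\frac{k\pi}2\quad\text{for some }k\in\mathbb{Z}\text{ with }(-1)^{k-1}=\varepsilon .
\]
\end{proposition}

\begin{proof}
The map $(C_\beta)\mapsto\Phi$ is a bijection onto the functions $U(p)/\big((p^2+\mu^2)\prod_j(p^2-\kappa_j^2)\big)$ with $\deg U\le2N+1$. Conditions \eqref{eq:bdry} say that $\deg U\le2N$ and that $U$ is divisible by $\prod_l(p+s_l)$, that is, $U=V\prod_l(p+s_l)$ with an arbitrary polynomial $V$ of degree at most $N$. Expanding $V/\prod_j(p-\kappa_j)$ in partial fractions, we see that \eqref{eq:bdry} is equivalent to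
\[
\Phi(p)=\frac{B(p)H(p)}{p^2+\mu^2},\qquad H(p)=h_\infty+\sum_j\frac{h_j}{\kappa_j-p},
\]
with arbitrary $h_\infty,h_1,\dots,h_N$. It remains to impose \eqref{eq:sym}; the conditions for $\beta$ and $-\beta$ are the same.

\emph{The real exponents.} The residues of $\Phi$ are
\[
C_{\kappa_j}=-\frac{B(\kappa_j)h_j}{\kappa_j^2+\mu^2},\qquad C_{-\kappa_j}=\frac{H(-\kappa_j)\operatorname{Res}_{p=-\kappa_j}B}{\kappa_j^2+\mu^2},
\]
so $C_{\kappa_j}=\varepsilon e^{-2a\kappa_j}C_{-\kappa_j}$ reads $h_j=\varepsilon\omega_jH(-\kappa_j)$. If this holds for all $j$, the vector $\tilde y_j=H(-\kappa_j)$ satisfies $\tilde y=h_\infty\mathbf{1}+\varepsilon T\tilde y$, so $\tilde y=h_\infty y$ and $H=h_\infty H_\varepsilon$. Conversely, $H_\varepsilon(-\kappa_j)=1+\varepsilon(Ty)_j=y_j$, so $H_\varepsilon$ satisfies these conditions. A nonzero solution requires $h_\infty\ne0$, and we may take $H=H_\varepsilon$.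

\emph{The imaginary exponents.} Let $X=B(i\mu)H_\varepsilon(i\mu)$. As $B$ and $H_\varepsilon$ have real coefficients, $C_{i\mu}=\frac X{2i\mu}$ and $C_{-i\mu}=-\frac{\overline X}{2i\mu}$, so the last condition is $-\overline X=\varepsilon e^{2ia\mu}X$. By assumption $X\ne0$, and its argument is $\vartheta_\mu+\delta_\varepsilon$ by \eqref{eq:argB}. The condition becomes $e^{2i(\Theta(\mu)+\delta_\varepsilon)}=-\varepsilon$, which is the claim by Lemma~\ref{lem:expsum}.
\end{proof}

\section{A uniform bound for the correction}\label{sec:small}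

The weights $\omega_j$ depend on all poles and roots, and we need a bound on their sum that survives $N\to\infty$. The factor $B(\kappa_j)$ in \eqref{eq:omega} can be replaced by $B(0)$, which is explicit. The numbers $\rho_j$ are residues of $1/(\lambda-\psi)$, so one evaluation of its partial fraction expansion controls all of them at once. To organize this, define the measure
\[
\sigma_\lambda=\sum_j\lambda^2\rho_j\kappa_j^{-2}\,\delta_{\kappa_j^2}
\]
on $(0,\infty)$, with $\delta_{\tau}$ the unit mass at $\tau$. Since $b>0$, the function $1/(\lambda-\psi)$ vanishes at infinity, and it has simple poles at $\mu^2$ and $-\kappa_j^2$, so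
\[
\frac1{\lambda-\psi(\xi)}=\frac1{\psi'(\mu^2)(\mu^2-\xi)}-\sum_j\frac{\rho_j}{\xi+\kappa_j^2}.
\]
Subtract the value at $\xi=0$ from the value at $\xi=x\in(0,\mu^2)$ and multiply by $\lambda^2$:
\begin{equation}\label{eq:sigmalambda}
\int\frac x{x+\tau}\,\sigma_\lambda(d\tau)=\frac{\lambda\psi(x)}{\lambda-\psi(x)}-\frac{\lambda^2x}{\psi'(\mu^2)\mu^2(\mu^2-x)}.
\end{equation}
The first term on the right is close to $\psi(x)$ when $\lambda$ is large, so comparison with \eqref{eq:stieltjes} suggests that $\sigma_\lambda$ resembles $\sigma$. Section~\ref{sec:sharp} makes this precise; here we only need an upper bound, at the scale $x=A=a^{-2}$ set by the factors $e^{-2a\kappa_j}$.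

\begin{proposition}\label{prop:small}
Let $\eta=\psi(A)/\lambda$ and assume $\eta\le\frac18$. Then $a\mu>1$ and
\begin{gather}
\int\frac{\sigma_\lambda(d\tau)}{1+a^2\tau}\le2\psi(A),\qquad\|T\|\le\frac\eta2\le\frac1{16},\qquad\Omega:=\sum_j\omega_j\le\frac{2\eta}a,\label{eq:TOmega}\\
|H_\varepsilon(i\mu)-1|\le\frac{3\eta}{a\mu}\le\frac38,\qquad|\delta_\varepsilon(\mu)|\le\frac{5\eta}{a\mu}\le\frac58<\frac\pi4 .\label{eq:delta}
\end{gather}
In particular Proposition~\ref{prop:Q} applies for both parities.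
\end{proposition}

\begin{proof}
Since $\psi(A)<\psi(\mu^2)$, we have $A<\mu^2$, that is, $a\mu>1$. Taking $x=A$ in \eqref{eq:sigmalambda} and dropping the negative term bounds the integral in \eqref{eq:TOmega} by $\psi(A)/(1-\eta)\le2\psi(A)$.

By \eqref{eq:omega}, $B(\kappa_j)^2\ge B(0)^2=b\mu^2/\lambda$ and $\kappa_j^2/\mu^2\le a^2\kappa_j^2$,
\[
\omega_j\le\lambda e^{-2z}(1+z^2)\frac{\rho_j}{2\kappa_j},\qquad z=a\kappa_j .
\]
For $z\ge0$ we have
\begin{equation}\label{eq:z}
(1+z^2)e^{-z}\le1,\qquad z(1+z^2)e^{-z}\le e^{-1}+27e^{-3}<2;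
\end{equation}
the first function equals $1$ at $0$ and has derivative $-(1-z)^2e^{-z}$, and $z^ke^{-z}\le(k/e)^k$. Write $z=a\sqrt\tau$ under the integrals, so that $1+a^2\tau=1+z^2$. By \eqref{eq:trace} and \eqref{eq:z},
\begin{align*}
\|T\|&\le\frac1{4\lambda}\int e^{-2z}(1+z^2)^2\frac{\sigma_\lambda(d\tau)}{1+a^2\tau}\le\frac{2\psi(A)}{4\lambda}=\frac\eta2,\\
\Omega&\le\frac1{2a\lambda}\int ze^{-2z}(1+z^2)^2\frac{\sigma_\lambda(d\tau)}{1+a^2\tau}\le\frac{2\cdot2\psi(A)}{2a\lambda}=\frac{2\eta}a .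
\end{align*}
Since $\|\mathbf{1}\|_\omega=\Omega^{1/2}$, the Cauchy--Schwarz inequality gives $\sum_j\omega_j|y_j|\le\Omega^{1/2}\|y\|_\omega\le\Omega/(1-\|T\|)$. With $|\kappa_j-i\mu|\ge\mu$, formula \eqref{eq:H} yields $|H_\varepsilon(i\mu)-1|\le\frac1\mu\cdot\frac{16}{15}\cdot\frac{2\eta}a\le\frac{3\eta}{a\mu}$. Finally $|\arg(1+\Gamma)|\le\arcsin|\Gamma|\le\frac\pi2|\Gamma|$ for $|\Gamma|<1$, and $\frac{3\pi}2<5$.
\end{proof}

\section{Numbering the eigenvalues}\label{sec:count}

Propositions~\ref{prop:Q} and~\ref{prop:small} locate the large eigenvalues near the solutions of $\Theta(\mu)\in\frac\pi2\mathbb{Z}$, but they say nothing about small eigenvalues, so they cannot tell how many eigenvalues lie below a given level. We obtain this number by deforming $\psi$ to $\xi$, where it is known. The levels with $\Theta=(n+\frac12)\frac\pi2$ are at distance $\frac\pi4>|\delta_\varepsilon|$ from $\frac\pi2\mathbb{Z}$, so no eigenvalue crosses them during the deformation.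

\begin{proposition}\label{prop:count}
Let $\psi$ be rational. Let $\mu_*$ satisfy $a\mu_*\ge12\pi$ and $\psi(\mu_*^2)\ge8\psi(A)$, and let $N_0$ be an integer with $(N_0-\frac12)\frac\pi2\ge a\mu_*$. For $n\ge N_0$ let $\nu_n$ be the solution of $\Theta(\nu_n)=(n+\frac12)\frac\pi2$.
\begin{itemize}
\item[(a)] For $n\ge N_0$ we have $\nu_n\ge\mu_*$ and $\lambda_n<\psi(\nu_n^2)<\lambda_{n+1}$.
\item[(b)] For $n\ge N_0+1$ the eigenvalue $\lambda_n=\psi(x_n^2)$ is simple with parity $\varepsilon=(-1)^{n-1}$, $x_n\ge\mu_*$, and $\delta_n=\delta_\varepsilon(x_n)$ satisfies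
\[
\Theta(x_n)+\delta_n=\frac{n\pi}2,\qquad|\delta_n|\le\frac{5\psi(A)}{ax_n\psi(x_n^2)},\qquad|\delta_n|<\frac\pi4 .
\]
\end{itemize}
\end{proposition}

\begin{proof}
(a) For $t\in[0,1]$ let $\psi_t(\xi)=(1-t)\psi(\xi)+t\xi$. It has the form \eqref{eq:rational}, with $N=0$ if $t=1$. For $\mu\ge\mu_*$ we have $\psi(\mu^2)\ge8\psi(A)$ and $\mu^2\ge8A$, hence $\psi_t(\mu^2)\ge8\psi_t(A)$ for \emph{all} $t$. So Proposition~\ref{prop:small} applies to every $\psi_t$ and every $\mu\ge\mu_*$.

Let $n\ge N_0$. Since $(n+\frac12)\frac\pi2\ge a\mu_*+\frac\pi2$, Lemma~\ref{lem:phase}(c) provides a unique solution $\nu_n(t)$ of $\Theta_t(\nu)=(n+\frac12)\frac\pi2$, with $\nu_n(t)\ge\mu_*$, and by Lemma~\ref{lem:phase}(d) the functions $\nu_n(t)$ and $\Lambda_n(t)=\psi_t(\nu_n(t)^2)$ are continuous in $t$. If $\Lambda_n(t)$ were an eigenvalue for $\psi_t$, it would have an eigenfunction of some parity $\varepsilon$, and Proposition~\ref{prop:Q} would give $|\delta_\varepsilon|\ge\frac\pi4$,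 contrary to \eqref{eq:delta}.

The eigenvalues $\lambda_k(t)$ for $\psi_t$ are continuous in $t$. Indeed, the forms $\mathcal{E}_t=(1-t)\mathcal{E}_0+t\mathcal{E}_1$ have the common domain $H_0^1(D)$, with $\mathcal{E}_1(f,f)=\|f'\|^2$, and $b\xi\le\psi(\xi)\le b'\xi$ with $b'=b+\sum_lw_ls_l^{-2}$ gives $b\mathcal{E}_1\le\mathcal{E}_0\le b'\mathcal{E}_1$. Hence $|\mathcal{E}_1-\mathcal{E}_0|\le(1+b')\mathcal{E}_1$ and $\mathcal{E}_{t'}\ge\min(1,b)\mathcal{E}_1$, so $\mathcal{E}_t\le(1+C|t-t'|)\mathcal{E}_{t'}$ with $C=(1+b')/\min(1,b)$. By min--max, $\lambda_k(t)\le(1+C|t-t'|)\lambda_k(t')$ for all $t,t'$.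

Thus $\lambda_k(t)-\Lambda_n(t)$ is continuous and never zero, so its sign does not depend on $t$. At $t=1$ we have $\vartheta=0$, $\lambda_k(1)=(\frac{k\pi}{2a})^2$ and $\Lambda_n(1)=\big((n+\frac12)\frac\pi{2a}\big)^2$, so the difference is negative for $k\le n$ and positive for $k>n$. At $t=0$ this is (a).

(b) By (a), $\lambda_{n-1}<\psi(\nu_{n-1}^2)<\lambda_n<\psi(\nu_n^2)<\lambda_{n+1}$. So $\lambda_n$ is simple, its eigenfunction has some parity $\varepsilon$, and $\mu_*\le\nu_{n-1}<x_n<\nu_n$. As $\Theta$ increases on $[\mu_*,\infty)$, $|\Theta(x_n)-\frac{n\pi}2|<\frac\pi4$. Together with $|\delta_\varepsilon(x_n)|<\frac\pi4$, this shows that the integer $k$ in Proposition~\ref{prop:Q} satisfies $|k-n|<1$. So $k=n$ and $\varepsilon=(-1)^{n-1}$, and \eqref{eq:delta} gives the bound.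
\end{proof}

The threshold $N_0$ depends on $\psi$ only through the inequality $\psi(\mu_*^2)\ge8\psi(A)$, so one $N_0$ will serve a whole approximating sequence.

\section{General symbols and the proof of Theorem~\ref{thm:main}}\label{sec:general}

From now on $\psi$ is normalized and unbounded, with $b$ and $\sigma$ as in \eqref{eq:stieltjes}.

\subsection{Rational approximation}

For $k\ge1$ split $[\frac1k,k)$ into finitely many intervals $I_i=[\tau_i,\tau_{i+1})$ with $\tau_{i+1}\le(1+\frac1k)\tau_i$, and set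
\[
\psi_k(\xi)=\Big(b+\frac1k\Big)\xi+\sum_i\sigma(I_i)\frac\xi{\xi+\tau_i},
\]
dropping zero weights. This is of the form \eqref{eq:rational}. For $\tau\in I_i$ we have $\frac\xi{\xi+\tau}\le\frac\xi{\xi+\tau_i}\le(1+\frac1k)\frac\xi{\xi+\tau}$, so the sum lies between $1$ and $1+\frac1k$ times $\int_{[1/k,k)}\frac\xi{\xi+\tau}\sigma(d\tau)$, and $\psi_k\to\psi$ pointwise. Let $\mathcal{E}_k$, $\lambda_n^{(k)}$, $\Theta_k$ be the objects attached to $\psi_k$.

The form domain of $\psi$ may be larger than $H_0^1(D)$, the domain of every $\mathcal{E}_k$. To compare eigenvalues from above we need test functions that lie in all domains.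

\begin{lemma}\label{lem:core}
$C_c^\infty(D)$ is dense in the domain of $\mathcal{E}$ in the form norm.
\end{lemma}

\begin{proof}
For $f$ in the domain and $r>1$ let $f_r(x)=f(rx)$, supported in $[-a/r,a/r]$. Then $f_r\to f$ in $L^2$ as $r\downarrow1$, and $\mathcal{E}(f_r,f_r)=\frac1{2\pi r}\int\psi(r^2\xi^2)|\hat f|^2d\xi\to\mathcal{E}(f,f)$ by dominated convergence, since $\psi(r^2\xi^2)\le r^2\psi(\xi^2)$. So $f_r$ is bounded in the form Hilbert space, and every weak limit point there is also a weak limit point in $L^2$, hence equals $f$. Weak convergence together with convergence of the norms gives $f_r\to f$ in the form norm. Convolving $f_r$ with $h^{-1}\varrho(x/h)$, where $\varrho\in C_c^\infty(\mathbb{R})$ and $\int\varrho=1$, multiplies $\hat f_r$ by the bounded function $\hat\varrho(h\xi)\to1$. For small $h$ the result is in $C_c^\infty(D)$, and it converges to $f_r$ in the form norm as $h\to0$ by dominated convergence.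
\end{proof}

\begin{lemma}\label{lem:eigconv}
For each $n$, $\lambda_n^{(k)}\to\lambda_n$. Moreover, along a subsequence, orthonormal eigenfunctions $f_j^{(k)}$ for $\lambda_j^{(k)}$, $j\le n$, converge in $L^2$ to orthonormal eigenfunctions $f_j$ for $\lambda_j$, $j\le n$.
\end{lemma}

\begin{proof}
\emph{Upper bound.} Let $\gamma>0$. Approximating the first $n$ eigenfunctions for $\psi$ by Lemma~\ref{lem:core}, we find an $n$-dimensional $L\subset C_c^\infty(D)$ with $\mathcal{E}(f,f)\le(\lambda_n+\gamma)\|f\|^2$ on $L$. Since $\psi_k(\xi^2)\le\psi_k(1)(1+\xi^2)$ and $\psi_k(1)$ is bounded, dominated convergence shows that the matrix of $\mathcal{E}_k$ on $L$ converges to that of $\mathcal{E}$. By min--max, $\limsup_k\lambda_n^{(k)}\le\lambda_n+\gamma$.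

\emph{Lower bound.} Pass to a subsequence along which $\lambda_n^{(k)}$ tends to $\underline\lambda=\liminf_k\lambda_n^{(k)}<\infty$ and, by Lemma~\ref{lem:compact}, $f_j^{(k)}\to f_j$ in $L^2$ for $j\le n$. The $f_j$ are orthonormal, and Lemma~\ref{lem:compact} applied to linear combinations gives
\begin{equation}\label{eq:fatou}
\mathcal{E}\Big(\sum_jc_jf_j,\sum_jc_jf_j\Big)\le\liminf_k\sum_j|c_j|^2\lambda_j^{(k)}\le\underline\lambda\sum_j|c_j|^2 .
\end{equation}
By min--max, $\lambda_n\le\underline\lambda$. Hence $\lambda_n^{(k)}\to\lambda_n$ for every $n$.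

\emph{Eigenfunctions.} Now \eqref{eq:fatou} with one nonzero $c_j$ gives $\mathcal{E}(f_j,f_j)\le\lambda_j$ for $j\le n$. Suppose $f_1,\dots,f_{j-1}$ are eigenfunctions for $\lambda_1,\dots,\lambda_{j-1}$. On their orthogonal complement the operator has eigenvalues $\lambda_j\le\lambda_{j+1}\le\dots$, so the minimum of $\mathcal{E}$ over unit vectors there is $\lambda_j$, and it is attained only at eigenfunctions for $\lambda_j$. The unit vector $f_j$ lies in this complement and has $\mathcal{E}(f_j,f_j)\le\lambda_j$, so it is such an eigenfunction. Induction on $j$ completes the proof.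
\end{proof}

\subsection{The quantization condition in the limit}

Since $\psi$ is unbounded, we can fix $\mu_*$ with $a\mu_*\ge12\pi$ and $\psi(\mu_*^2)>8\psi(A)$. Fix an integer $N_0$ with $(N_0-\frac12)\frac\pi2\ge a\mu_*$ and put $n_0=N_0+1\ge2$. There is $k_0$ with $\psi_k(\mu_*^2)\ge8\psi_k(A)$ for $k\ge k_0$, so Proposition~\ref{prop:count} holds for these $\psi_k$ with the same $\mu_*$ and $N_0$; we write $\nu_n^{(k)},x_n^{(k)},\delta_n^{(k)}$ for the quantities there.

\begin{proposition}\label{prop:limit}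
Let $n\ge n_0$, define $x_n>0$ by $\lambda_n=\psi(x_n^2)$, and put $\eta_n=\psi(A)/\lambda_n$ and $\delta_n=\frac{n\pi}2-\Theta(x_n)$. Then $x_n^{(k)}\to x_n\ge\mu_*$, $\delta_n^{(k)}\to\delta_n$, $\eta_n\le\frac18$ and $|\delta_n|\le\frac{5\eta_n}{ax_n}$. The eigenvalue $\lambda_n$ is simple with parity $(-1)^{n-1}$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:count}(b) and $\vartheta\ge0$, we have $\mu_*\le x_n^{(k)}\le\frac1a(\frac{n\pi}2+\frac\pi4)$. By Lemma~\ref{lem:phase}(d) and Lemma~\ref{lem:eigconv}, every limit point $x$ of $x_n^{(k)}$ satisfies $\psi(x^2)=\lambda_n$, so $x_n^{(k)}\to x_n\ge\mu_*$ and $\eta_n\le\frac18$. Again by Lemma~\ref{lem:phase}(d), $\delta_n^{(k)}=\frac{n\pi}2-\Theta_k(x_n^{(k)})\to\delta_n$, and the bound on $\delta_n^{(k)}$ passes to the limit.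

Strict inequalities between eigenvalues could be lost in the limit; the bound on $\delta_n$ restores them. For $j\ge N_0$ let $\nu_j\ge\mu_*$ solve $\Theta(\nu_j)=(j+\frac12)\frac\pi2$. Then $\nu_j^{(k)}\to\nu_j$ by Lemma~\ref{lem:phase}(d), and Proposition~\ref{prop:count}(a) gives $\lambda_j\le\psi(\nu_j^2)\le\lambda_{j+1}$. Since $ax_n>1$, we have $|\delta_n|\le\frac58<\frac\pi4$, so $\Theta(\nu_{n-1})<\Theta(x_n)<\Theta(\nu_n)$, and $\nu_{n-1}<x_n<\nu_n$ because $\Theta$ increases on $[\mu_*,\infty)$. Therefore $\lambda_{n-1}\le\psi(\nu_{n-1}^2)<\lambda_n<\psi(\nu_n^2)\le\lambda_{n+1}$. By Lemma~\ref{lem:eigconv} the eigenfunction of the simple eigenvalue $\lambda_n$ is an $L^2$-limit of functions of parity $(-1)^{n-1}$, so it has this parity.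
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge n_0$. Simplicity and parity are in Proposition~\ref{prop:limit}. Since $\frac{n\pi}2\ge(N_0+1)\frac\pi2\ge a\mu_*+\frac\pi2$, Lemma~\ref{lem:phase}(c) shows that $\mu_n$ exists, is unique, and satisfies $a\mu_n\ge(n-1)\frac\pi2\ge a\mu_*$. We have $\Theta(\mu_n)-\Theta(x_n)=\delta_n$ and $\Theta'\ge\frac a2$ on $[\mu_*,\infty)$, so, using $ax_n\ge3$,
\begin{equation}\label{eq:mux}
|\mu_n-x_n|\le\frac{2|\delta_n|}a\le\frac{10\eta_n}{a^2x_n},\qquad\frac{|\mu_n-x_n|}{x_n}\le\frac{10\eta_n}{(ax_n)^2}\le\frac{10}{8\cdot9}<\frac17 .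
\end{equation}
By the mean value theorem, for some $\zeta_n$ between $\mu_n$ and $x_n$,
\begin{equation}\label{eq:mvt}
\lambda_n-\psi(\mu_n^2)=-2\zeta_n\psi'(\zeta_n^2)(\mu_n-x_n).
\end{equation}
We express everything at the point $\mu_n$, using Lemma~\ref{lem:basic}. First, $\zeta_n\le\frac87x_n$. Second, $\psi'(\zeta_n^2)\le(\frac87)^4\psi'(\mu_n^2)$: if $\zeta_n\ge\mu_n$ this holds because $\psi'$ is nonincreasing, and if $\zeta_n<\mu_n$, then $\zeta_n\ge x_n$, so $\mu_n/\zeta_n\le\frac87$, and $\zeta_n^4\psi'(\zeta_n^2)\le\mu_n^4\psi'(\mu_n^2)$. Third, $\psi(\mu_n^2)\le\psi((\frac87x_n)^2)\le(\frac87)^2\psi(x_n^2)$, so $\eta_n\le(\frac87)^2\psi(A)/\psi(\mu_n^2)$. Inserting these in \eqref{eq:mvt} and \eqref{eq:mux},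
\[
|\lambda_n-\psi(\mu_n^2)|\le20\Big(\frac87\Big)^7\frac{\psi(A)}{a^2}\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)}\le\frac{60\,\psi(A)}{a^2}\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)} .
\]
Finally, $\xi\psi'\le\psi$, $a\mu_n\ge(n-1)\frac\pi2$ and $n-1\ge\frac n2$ bound the right side by
\[
\frac{60\,\psi(A)}{(a\mu_n)^2}\le\frac{240\,\psi(A)}{\pi^2(n-1)^2}\le\frac{960\,\psi(A)}{\pi^2n^2}\le\frac{100\,\psi(A)}{n^2}.\qedhere
\]
\end{proof}

\section{The leading term of the error}\label{sec:sharp}

Let $\varphi(\tau)=\frac12\sqrt\tau\,e^{-2a\sqrt\tau}$, so that $J(2a)=\int\varphi\,d\sigma$ by \eqref{eq:J}. As in the one-pole case, we want to show $\varepsilon\mu\lambda\delta\to J(2a)$. The correction $\delta$ is explicit only for rational symbols, and there it is expressed through $\sigma_\lambda$ rather than $\sigma$. So we first compare $\varepsilon\mu\lambda\delta_\varepsilon$ with $\int\varphi\,d\sigma_\lambda$, with an error uniform in $\psi$, and then use \eqref{eq:sigmalambda} to compare $\sigma_\lambda$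 with $\sigma$.

\subsection{The correction in terms of $\sigma_\lambda$}

\begin{lemma}\label{lem:step1}
Let $\psi$ be rational, $\lambda=\psi(\mu^2)$, $\eta=\psi(A)/\lambda\le\frac18$, and let $S>0$ satisfy $\psi(S^2)\le\frac\lambda2$. Then
\begin{equation}\label{eq:step1}
\Big|\varepsilon\mu\lambda\,\delta_\varepsilon(\mu)-\int\varphi\,d\sigma_\lambda\Big|\le\psi(A)\Big[\frac{2\eta}a+\frac{\psi(S^2)}{a\lambda}+\frac2{a^2S}+\frac{9\eta}{a^2\mu}\Big].
\end{equation}
\end{lemma}

\begin{proof}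
Let $\Gamma=H_\varepsilon(i\mu)-1$. As $y$ is real and $\operatorname{Im}\frac1{\kappa-i\mu}=\frac\mu{\kappa^2+\mu^2}$, formula \eqref{eq:H} gives $\varepsilon\mu\lambda\operatorname{Im}\Gamma=\lambda\sum_j\frac{\omega_j\mu^2}{\kappa_j^2+\mu^2}y_j$. By \eqref{eq:omega} and $b\mu^2=\lambda B(0)^2$,
\begin{equation}\label{eq:weights}
\lambda\frac{\omega_j\mu^2}{\kappa_j^2+\mu^2}=\frac{\lambda^2\rho_j}{\kappa_j^2}\,\varphi(\kappa_j^2)\Big(\frac{B(0)}{B(\kappa_j)}\Big)^2 .
\end{equation}
We replace $\delta_\varepsilon$ by $\operatorname{Im}\Gamma$, then $y_j$ by $1$, then $B(0)/B(\kappa_j)$ by $1$, and bound the three errors.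

\emph{From $\delta_\varepsilon$ to $\operatorname{Im}\Gamma$.} By \eqref{eq:delta}, $|\Gamma|\le\frac{3\eta}{a\mu}\le\frac38$. Since $\delta_\varepsilon=\operatorname{Im}\log(1+\Gamma)$, the power series gives $|\delta_\varepsilon-\operatorname{Im}\Gamma|\le\frac{|\Gamma|^2}{2(1-|\Gamma|)}\le|\Gamma|^2$. The error is at most $\mu\lambda\frac{9\eta^2}{a^2\mu^2}=\psi(A)\frac{9\eta}{a^2\mu}$.

\emph{From $y$ to $\mathbf{1}$.} From $y-\mathbf{1}=(1-\varepsilon T)^{-1}\varepsilon T\mathbf{1}$ we get $\|y-\mathbf{1}\|_\omega\le\frac{\|T\|}{1-\|T\|}\Omega^{1/2}$. By the Cauchy--Schwarz inequality and \eqref{eq:TOmega}, the error is at most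
\[
\lambda\sum_j\omega_j|y_j-1|\le\lambda\Omega\frac{\|T\|}{1-\|T\|}\le\lambda\cdot\frac{2\eta}a\cdot\frac\eta2\cdot\frac{16}{15}\le\psi(A)\frac{2\eta}a .
\]

\emph{From $B(p)$ to $B(0)$.} By \eqref{eq:weights} we are left with $\int\varphi(\tau)(B(0)/B(\sqrt\tau))^2\sigma_\lambda(d\tau)$. Identity \eqref{eq:BB} gives $|B|$ on the imaginary axis, and we recover $B$ on the positive axis from it. For $p,\varsigma>0$,
\begin{equation}\label{eq:poisson}
\log\Big(1+\frac p\varsigma\Big)=\frac1\pi\int_0^\infty\frac p{p^2+s^2}\log\Big(1+\frac{s^2}{\varsigma^2}\Big)ds .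
\end{equation}
Indeed, both sides vanish as $\varsigma\to\infty$ (dominate by the integrand at $\varsigma=1$), and both have $\varsigma$-derivative $-\frac p{\varsigma(\varsigma+p)}$, because $\partial_\varsigma\log(1+\frac{s^2}{\varsigma^2})=-\frac{2s^2}{\varsigma(s^2+\varsigma^2)}$ and $\int_0^\infty\frac{s^2\,ds}{(s^2+p^2)(s^2+\varsigma^2)}=\frac\pi{2(p+\varsigma)}$. Applying \eqref{eq:poisson} to each factor of $B(p)/B(0)$,
\[
\log\frac{B(p)}{B(0)}=\frac1\pi\int_0^\infty\frac{p\,\ell(s)}{p^2+s^2}\,ds,\qquad\ell(s)=\log\prod_l\frac{1+s^2/s_l^2}{1+s^2/\kappa_l^2}.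
\]
We need three facts about $\ell$. First, $\ell$ is nonnegative and nondecreasing, since $s_l<\kappa_l$. Second, $\ell(s)\le\ell(S)+2\log\frac sS$ for $s\ge S$. For $N=0$ this holds as $\ell=0$; for $N\ge1$ we use the other half of the interlacing, $\kappa_l<s_{l+1}$, which shows that every factor on the right of
\[
\frac1\xi\prod_l\frac{1+\xi/s_l^2}{1+\xi/\kappa_l^2}=\Big(\frac1\xi+\frac1{s_1^2}\Big)\prod_{l<N}\frac{1+\xi/s_{l+1}^2}{1+\xi/\kappa_l^2}\cdot\frac1{1+\xi/\kappa_N^2}
\]
is decreasing in $\xi=s^2$. Third, dividing \eqref{eq:BB} at $p=iS$ by $B(0)^2$, and noting that $S<\mu$ because $\psi(S^2)<\lambda$,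
\[
\ell(S)=\log\frac{1-S^2/\mu^2}{1-\psi(S^2)/\lambda}\le-\log\Big(1-\frac{\psi(S^2)}\lambda\Big)\le\frac{2\psi(S^2)}\lambda,
\]
since $-\log(1-x)\le\frac x{1-x}\le2x$ for $0\le x\le\frac12$. Using $\int_0^\infty\frac{p\,ds}{p^2+s^2}=\frac\pi2$ and $\int_S^\infty s^{-2}\log\frac sS\,ds=\frac1S$,
\[
0\le\log\frac{B(p)}{B(0)}\le\frac{\ell(S)}2+\frac{2p}{\pi S}\le\frac{\psi(S^2)}\lambda+\frac pS ,
\]
and $1-e^{-2x}\le2x$ gives $0\le1-(B(0)/B(\sqrt\tau))^2\le\frac{2\psi(S^2)}\lambda+\frac{2\sqrt\tau}S$. With $z=a\sqrt\tau$, the first inequality in \eqref{eq:z} yields $\varphi(\tau)(1+a^2\tau)\le\frac1{2a}ze^{-z}\le\frac1{4a}$ and $\sqrt\tau\varphi(\tau)(1+a^2\tau)\le\frac1{2a^2}z^2e^{-z}\le\frac1{2a^2}$. By \eqref{eq:TOmega}, $\int\varphi\,d\sigma_\lambda\le\frac{\psi(A)}{2a}$ and $\int\sqrt\tau\varphi\,d\sigma_\lambda\le\frac{\psi(A)}{a^2}$, so the third error is at most $\psi(A)\big[\frac{\psi(S^2)}{a\lambda}+\frac2{a^2S}\big]$.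
\end{proof}

\subsection{From $\sigma_\lambda$ to $\sigma$}

For a measure $\sigma'$ on $(0,\infty)$ with $\int\frac{\sigma'(d\tau)}{1+\tau}<\infty$ let $\Psi[\sigma'](x)=\int\frac x{x+\tau}\sigma'(d\tau)$; thus $\Psi[\sigma](x)=\psi(x)-bx$. We know $\sigma_\lambda$ only through $\Psi[\sigma_\lambda]$, and two limits ($k\to\infty$, then $n\to\infty$) lie ahead. The next lemma reduces the problem to finitely many values of $\Psi$.

\begin{lemma}\label{lem:stable}
For every $\gamma>0$ there are a finite set $X\subset(0,\infty)$ and $\theta>0$ such that every measure $\sigma'$ as above with $|\Psi[\sigma'](x)-\Psi[\sigma](x)|<\theta$ for $x\in X$ satisfies $|\int\varphi\,d\sigma'-\int\varphi\,d\sigma|<\gamma$.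
\end{lemma}

\begin{proof}
Suppose not. Taking for $X$ the first $i$ terms of an enumeration of the positive rationals and $\theta=1/i$, we find $\sigma_i$ with $\Psi[\sigma_i](x)\to\Psi[\sigma](x)$ for all rational $x>0$ and $|\int\varphi\,d\sigma_i-\int\varphi\,d\sigma|\ge\gamma$. The measures $\frac{\sigma_i(d\tau)}{1+\tau}$ on the compact metrizable space $[0,\infty]$ have bounded masses $\Psi[\sigma_i](1)$, so a subsequence converges weakly to a finite measure $\mathfrak{m}$. The function $\tau\mapsto\frac{x(1+\tau)}{x+\tau}$ is continuous on $[0,\infty]$, with values $1$ at $0$ and $x$ at $\infty$, so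
\[
\mathfrak{m}(\{0\})+x\,\mathfrak{m}(\{\infty\})+\int_{(0,\infty)}\frac{x(1+\tau)}{x+\tau}\,\mathfrak{m}(d\tau)=\int\frac x{x+\tau}\,\sigma(d\tau)
\]
for rational $x>0$, and for all $x>0$ by continuity. As $x\downarrow0$, both integrals tend to $0$ (for $x\le1$ the integrands are at most $1$ and $\frac1{1+\tau}$), so $\mathfrak{m}(\{0\})=0$. Dividing by $x$ and letting $x\to\infty$, with the same dominating functions for $x\ge1$, gives $\mathfrak{m}(\{\infty\})=0$. With $\sigma_\infty(d\tau)=(1+\tau)\mathfrak{m}(d\tau)$ we are left with $\int\frac{\sigma_\infty(d\tau)}{x+\tau}=\int\frac{\sigma(d\tau)}{x+\tau}$ for all $x>0$. Since $\frac1{x+\tau}=\int_0^\infty e^{-xt}e^{-t\tau}dt$, the continuous functions $t\mapsto\int e^{-t\tau}\sigma_\infty(d\tau)$ and $t\mapsto\int e^{-t\tau}\sigma(d\tau)$ have the same Laplace transform. A nonnegative measure on $(0,\infty)$ with finite Laplace transform is determined by it; applying this twice gives $\sigma_\infty=\sigma$. Finally $(1+\tau)\varphi(\tau)$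 extends continuously to $[0,\infty]$ by $0$ at both ends, so $\int\varphi\,d\sigma_i\to\int\varphi\,d\sigma_\infty=\int\varphi\,d\sigma$ along the subsequence, a contradiction.
\end{proof}

The first term on the right of \eqref{eq:sigmalambda} tends to $\psi(x)$, while $\Psi[\sigma](x)=\psi(x)-bx$. So the second term must tend to $bx$, and this is the content of the next lemma.

\begin{lemma}\label{lem:b}
$\displaystyle\lim_{M\to\infty}\frac{\psi(M)^2}{M^2\psi'(M)}=b$.
\end{lemma}

\begin{proof}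
Let $v(u)=\psi(1/u)=\frac bu+\int\frac{\sigma(d\tau)}{1+u\tau}$ and $F=1/v$. Then $F'(u)=\frac{M^2\psi'(M)}{\psi(M)^2}$ at $u=1/M$, so we must show $F'(u)\to1/b$ as $u\to0$, with $1/0=\infty$. By the Cauchy--Schwarz inequality,
\[
v'^2=\Big(\frac b{u^2}+\int\frac{\tau\,\sigma(d\tau)}{(1+u\tau)^2}\Big)^2\le\Big(\frac bu+\int\frac{\sigma(d\tau)}{1+u\tau}\Big)\Big(\frac b{u^3}+\int\frac{\tau^2\sigma(d\tau)}{(1+u\tau)^3}\Big)=\frac12vv'' ,
\]
so $F''=(2v'^2-vv'')/v^3\le0$. Hence $F'$ is monotone and has a limit in $(0,\infty]$ as $u\to0$. Since $\psi$ is unbounded, $F(0+)=0$, so by the mean value theorem this limit equals $\lim_{u\to0}F(u)/u=\lim_{M\to\infty}M/\psi(M)$. By \eqref{eq:stieltjes} and dominated convergence, $\psi(M)/M\to b$.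
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}

We use the notation of Section~\ref{sec:general}. As $n\to\infty$, $\lambda_n\to\infty$, so $x_n\to\infty$ and $\eta_n\to0$. We first prove
\begin{equation}\label{eq:deltan}
\delta_n=(-1)^{n-1}\,\frac{J(2a)+o(1)}{x_n\psi(x_n^2)}\qquad(n\to\infty).
\end{equation}
For $n\ge n_0$ and $k\ge k_0$ let $\sigma_n^{(k)}$ be the measure $\sigma_\lambda$ of $\psi_k$ at $\mu=x_n^{(k)}$, $\lambda=\lambda_n^{(k)}$. Fix $x>0$ and let $n$ be so large that $x<x_n^2$. By \eqref{eq:sigmalambda}, Proposition~\ref{prop:limit} and Lemma~\ref{lem:phase}(d),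
\[
\Psi[\sigma_n^{(k)}](x)\to\frac{\lambda_n\psi(x)}{\lambda_n-\psi(x)}-\frac{\psi(M)^2}{M^2\psi'(M)}\cdot\frac{Mx}{M-x}\quad(k\to\infty),\qquad M=x_n^2,
\]
and by Lemma~\ref{lem:b} the right side tends to $\psi(x)-bx=\Psi[\sigma](x)$ as $n\to\infty$. Fix $\gamma>0$ and $S>0$, and take $X$ and $\theta$ from Lemma~\ref{lem:stable}. As $X$ is finite, for all large $n$ there is $k(n)$ such that for $k\ge k(n)$ we have $|\int\varphi\,d\sigma_n^{(k)}-J(2a)|<\gamma$ and also $\psi_k(S^2)\le\frac12\lambda_n^{(k)}$. Since $x_n^{(k)}\ge\mu_*$, the ratio $\psi_k(A)/\lambda_n^{(k)}$ is at most $\frac18$, so Lemma~\ref{lem:step1} applies with $\varepsilon=(-1)^{n-1}$. Letting $k\to\infty$ in \eqref{eq:step1},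
\[
\big|(-1)^{n-1}x_n\lambda_n\delta_n-J(2a)\big|\le\gamma+\psi(A)\Big[\frac{2\eta_n}a+\frac{\psi(S^2)}{a\lambda_n}+\frac2{a^2S}+\frac{9\eta_n}{a^2x_n}\Big]
\]
for all large $n$. The upper limit of the left side as $n\to\infty$ is at most $\gamma+\frac{2\psi(A)}{a^2S}$. Letting $S\to\infty$ and $\gamma\to0$ gives \eqref{eq:deltan}.

By \eqref{eq:mux}, $\mu_n/x_n\to1$. From $\Theta(\mu_n)-\Theta(x_n)=\delta_n$ and $\Theta'\to a$ we get $\mu_n-x_n=\frac{\delta_n}a(1+o(1))$. In \eqref{eq:mvt} we have $\zeta_n/x_n\to1$, and Lemma~\ref{lem:basic} gives $\psi'(\zeta_n^2)/\psi'(\mu_n^2)\to1$ and $\psi(x_n^2)/\psi(\mu_n^2)\to1$. Inserting \eqref{eq:deltan} into \eqref{eq:mvt},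
\[
\lambda_n-\psi(\mu_n^2)=-\frac{2\zeta_n\psi'(\zeta_n^2)}a(-1)^{n-1}\frac{J(2a)+o(1)}{x_n\psi(x_n^2)}=(-1)^n\Big(\frac{2J(2a)}a+o(1)\Big)\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)} .
\]

Since $\varphi>0$, $J(2a)=\int\varphi\,d\sigma$ vanishes if and only if $\sigma=0$, that is, undoing the normalization, $\psi(\xi)=c+b\xi$. In that case $\vartheta\equiv0$ and $\lambda_n=c+b(\frac{n\pi}{2a})^2=\psi(\mu_n^2)$. For $\psi(\xi)=\xi^{\alpha/2}$ we have $\psi'(\mu^2)/\psi(\mu^2)=\frac\alpha{2\mu^2}$, which gives the stated formula; as $J(2a)>0$ and $\mu_n\sim\frac{n\pi}{2a}$, the error has exact order $n^{-2}$. For $\psi(\xi)=\log(1+\xi)$ we have $m(t)=e^{-t}/t=\int_1^\infty e^{-t\tau}d\tau$, so $\sigma(d\tau)=d\tau/\tau$ on $(1,\infty)$, and \eqref{eq:J} with $\tau=s^2$ gives $J(x)=\int_1^\infty e^{-s|x|}ds=e^{-|x|}/|x|$. Thus $2J(2a)/a=e^{-2a}/a^2$, and $\psi'(\mu^2)/\psi(\mu^2)=\frac1{(1+\mu^2)\log(1+\mu^2)}\sim\frac1{2\mu^2\log\mu}$. This completes the proof of Theorem~\ref{thm:sharp}.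 \qed

\begin{thebibliography}{9}

\bibitem{KKM}
K.~Kaleta, M.~Kwa\'snicki, J.~Ma{\l}ecki,
\emph{Asymptotic estimate of eigenvalues of pseudo-differential operators in an interval},
arXiv:1507.05483 (2015).

\end{thebibliography}
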